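# Dense sets of size $\aleph_1$ in $2^{\omega_2}$ whose $\sigma$-discrete subsets are nowhere dense

Throughout, $\mathfrak c=2^{\aleph_0}$, "countable" includes "finite", and all spaces are at least $T_1$. For a cardinal $\kappa$, $2^\kappa$ is the product of $\kappa$ copies of the discrete space $2=\{0,1\}$. For a finite partial function $s$ from $\kappa$ to $2$, put $[s]=\{y\in2^\kappa:s\subset y\}$. These are the basic clopen sets, and $\operatorname{dom}s$ is the support of $[s]$. For $a\subset\kappa$, $\pi_a:2^\kappa\to2^a$ is restriction, $\pi_a(y)=y{\restriction}a$.

## 1. CH and the cube $2^{\omega_1}$: choosing the points one at a time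

A subset of a space is nowhere dense if its closure has empty interior, and it is meager if it is a countable union of nowhere dense sets.

**Definition ($\sigma$-discrete).** A subset $S$ of a space is *$\sigma$-discrete* if it is a union of countably many subsets, each discrete in its subspace topology.

Every countable set is $\sigma$-discrete, being a union of singletons. A larger example, which will come back: let $\Sigma\subset2^{\omega_1}$ be the set of all points with only finitely many ones. Then $|\Sigma|=\aleph_1$ and $\Sigma$ is dense. For each $n$ the set $\Sigma_n$ of points with exactly $n$ ones is discrete: if $y\in\Sigma_n$ has its ones on the finite set $F$, then the basic set "equal to $1$ on $F$" meets $\Sigma_n$ only in $y$. So $\Sigma=\bigcup_n\Sigma_n$ is $\sigma$-discrete.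

The problem, posed in Rodrigo R. Dias, Daniel T. Soukup, "On spaces with $\sigma$-closed-discrete dense sets", arXiv:1701.00356 (2017), is this: is there, in ZFC, a dense $Y\subset2^{\omega_2}$ of size $\aleph_1$ all of whose $\sigma$-discrete subsets are nowhere dense? So $Y$ should be spread all over the cube, but no $\sigma$-discrete piece of it should be dense anywhere. We shall see that the answer is yes.

We begin with an easier version: replace $\omega_2$ by $\omega_1$ and assume CH. First come some facts, used throughout.

**Fact 1.** Let $Y$ be dense in $2^\kappa$ and $S\subset Y$. Then $S$ is nowhere dense in $Y$ if and only if it is nowhere dense in $2^\kappa$.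

*Proof.* If $\overline S$ contains a nonempty open $U$, then $U\cap Y$ is nonempty, open in $Y$, and contained in $\overline S\cap Y$, the closure of $S$ in $Y$. Conversely, if the closure of $S$ in $Y$ contains $U\cap Y\neq\emptyset$ with $U$ open in $2^\kappa$, then $\overline S\supset\overline{U\cap Y}\supset U$, the last inclusion because $Y$ is dense. $\square$

**Fact 2.** In a ($T_1$) space without isolated points, every discrete subset is nowhere dense. If $\kappa$ is infinite and $Y\subset2^\kappa$ is dense, then $Y$ has no isolated points. Hence every $\sigma$-discrete subset of such a $Y$ is meager in $Y$.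

*Proof.* Let $D$ be discrete and suppose $U=\operatorname{int}\overline D\ne\emptyset$. Then $U$ meets $D$; pick $d\in D\cap U$ and an open $V$ with $d\in V\subset U$ and $V\cap D=\{d\}$. Every point $v\in V$ lies in $\overline D$, and for each neighborhood $O$ of $v$ the neighborhood $O\cap V$ of $v$ meets $D$; so $V\subset\overline{V\cap D}=\overline{\{d\}}=\{d\}$. Thus $d$ is isolated, a contradiction. For the second sentence, suppose $U\cap Y=\{y\}$ with $U$ open in $2^\kappa$. Since $2^\kappa$ has no isolated points, $U\setminus\{y\}$ is a nonempty open set missing $Y$, contradicting density. $\square$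

**Fact 3.** If $A\subset\kappa$ is infinite, then $\{y\in2^\kappa:y{\restriction}A\equiv0\}$ is closed with empty interior.

*Proof.* It is an intersection of clopen sets. Given $[s]$, choose $\gamma\in A\setminus\operatorname{dom}s$; some point of $[s]$ has value $1$ at $\gamma$. $\square$

**Fact 4.** If $a\subset d$, the restriction map $2^d\to2^a$ is a continuous open surjection. Preimages of dense open sets under it are dense open, and preimages of $G_\delta$ sets that are intersections of countably many dense open sets are again such intersections.

*Proof.* The image of $[s]$ is $[s{\restriction}a]$, so the map is open. If $O\subset2^a$ is dense open and $V\subset2^d$ is nonempty open, the image of $V$ is nonempty open, so it meets $O$, and $V$ meets the preimage of $O$. The last part follows by intersecting. $\square$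

Note that a dense $G_\delta$ set $G=\bigcap_nO_n$ is always an intersection of countably many dense open sets, because each $O_n\supset G$ is dense. Conversely, in the compact Hausdorff space $2^a$, an intersection of countably many dense open sets is dense by the Baire category theorem.

**Fact 5 (countable supports).** Let $N\subset2^\kappa$ be nowhere dense. There are a countable $c\subset\kappa$ and a dense open $O\subset2^c$ with $N\cap\pi_c^{-1}(O)=\emptyset$. Moreover, $c$ may be replaced by any larger countable set.

*Proof.* Let $\mathcal U$ be a maximal family of pairwise disjoint nonempty basic clopen sets missing $N$. It is countable, since $2^\kappa$ is ccc (a textbook fact). Its union is dense: every nonempty open set contains a nonempty basic clopen set missing $N$, because $N$ is nowhere dense, and by maximality this basic set meets a member of $\mathcal U$. Let $c$ be the union of the supports of the members of $\mathcal U$. Then $\bigcup\mathcal U=\pi_c^{-1}(O)$ for an open $O\subset2^c$. If $V\subset2^c$ is nonempty open, then $\pi_c^{-1}(V)$ is nonempty open, so it meets $\pi_c^{-1}(O)$, and $V$ meets $O$. So $O$ is dense. For the last sentence, pull $O$ back along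 $2^{c'}\to2^c$ and use Fact 4. $\square$

**Proposition 6 (CH).** There is a dense $Y\subset2^{\omega_1}$ with $|Y|=\aleph_1$ such that every meager subset of $Y$ is countable and nowhere dense. In particular all $\sigma$-discrete subsets of $Y$ are nowhere dense.

*Proof.* Consider all pairs $(c,O)$ with $c\subset\omega_1$ countable and $O\subset2^c$ dense open. There are at most $\omega_1^\omega=\mathfrak c^\omega=\mathfrak c=\omega_1$ sets $c$. For each $c$ the space $2^c$ is second countable and so has at most $\mathfrak c=\omega_1$ open sets. Enumerate the pairs as $(c_\alpha,O_\alpha)_{\alpha<\omega_1}$, and the finite partial functions from $\omega_1$ to $2$ as $(s_\alpha)_{\alpha<\omega_1}$.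

For $\alpha<\omega_1$ let $d_\alpha=\operatorname{dom}s_\alpha\cup\bigcup_{\beta\le\alpha}c_\beta$, a countable set. By Fact 4 the sets $\{x\in2^{d_\alpha}:x{\restriction}c_\beta\in O_\beta\}$, $\beta\le\alpha$, are dense open. By Baire there is $x_\alpha\in2^{d_\alpha}$ extending $s_\alpha$ and lying in all of them. Let $y_\alpha\in2^{\omega_1}$ extend $x_\alpha$ by zeros, and put $Y=\{y_\alpha:\alpha<\omega_1\}$. Since $y_\alpha\in[s_\alpha]$, $Y$ is dense.

A countable $C\subset Y$ is contained in $\{y_\alpha:\alpha<\delta\}$ for some $\delta<\omega_1$. All these points vanish off the countable set $\bigcup_{\alpha<\delta}d_\alpha$, so $C$ is nowhere dense by Fact 3. As $Y$ is dense, it is not countable, so $|Y|=\aleph_1$.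

Let $N\subset Y$ be nowhere dense. By Facts 1 and 5 there is $\beta$ with $N\cap\pi_{c_\beta}^{-1}(O_\beta)=\emptyset$. For $\alpha\ge\beta$ we have $y_\alpha{\restriction}c_\beta\in O_\beta$, so $y_\alpha\notin N$. Thus $N\subset\{y_\alpha:\alpha<\beta\}$ is countable. So meager subsets of $Y$ are countable, hence nowhere dense. The last sentence of the statement follows from Fact 2. $\square$

What changes when $\omega_1$ becomes $\omega_2$, and when CH is dropped?

## 2. Too few points for $2^{\omega_2}$, and no Baire category without CH

**CH holds, $\kappa=\omega_2$.** There are now $\aleph_2$ basic sets and at least $\aleph_2$ pairs $(c,O)$, but still only $\aleph_1$ points to choose. Both halves of the recursion fail. The pairs listed after position $\omega_1$ are never treated. Extending by zeros also destroys density: $\omega_1$ points of countable support all vanish at some common coordinate $\gamma<\omega_2$. So a single point must serve many basic sets and many pairs at once.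

**CH fails.** A strategy that makes every meager subset of $Y$ nowhere dense can fail outright.

**Remark 7.** Suppose every subset of $2^\omega$ of size $\aleph_1$ is meager (for example under $\mathrm{MA}_{\aleph_1}$), and let $\kappa$ be infinite. Then every dense $Y\subset2^\kappa$ with $|Y|=\aleph_1$ is meager in itself.

*Proof.* We have $|\pi_\omega[Y]|\le\aleph_1$, so $\pi_\omega[Y]\subset\bigcup_nF_n$ with $F_n\subset2^\omega$ closed nowhere dense. Each $\pi_\omega^{-1}(F_n)$ is closed, and it is nowhere dense by Fact 4 applied to the complement of $F_n$. By Fact 1, $Y\cap\pi_\omega^{-1}(F_n)$ is nowhere dense in $Y$, and these sets cover $Y$. $\square$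

So in ZFC one cannot ask, for $\kappa=\omega_2$, that all meager subsets of $Y$ be nowhere dense. The proof splits on CH, and the two halves use different ideas.

**Theorem A.** Assume $\aleph_1<\mathfrak c$ and $\omega_1\le\kappa\le\mathfrak c$. There is a dense hereditarily Lindelöf subspace $Y\subset2^\kappa$ with $|Y|=\aleph_1$ in which every countable subset is nowhere dense. Hence all $\sigma$-discrete subsets of $Y$ are countable and nowhere dense.

**Theorem B.** Let $\lambda,\kappa$ be infinite cardinals with $\lambda^\omega=\lambda$ and $\kappa^\omega=\kappa\le2^\lambda$. There is a dense $Y\subset2^\kappa$ with $\aleph_1\le|Y|\le\lambda$ such that every countable union of nowhere dense subsets of $Y$ is nowhere dense. Hence all $\sigma$-discrete subsets of $Y$ are nowhere dense.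

**Main Theorem (ZFC).** There is a dense $Y\subset2^{\omega_2}$ with $|Y|=\aleph_1$ all of whose $\sigma$-discrete subsets are nowhere dense.

*Proof from Theorems A and B.* If CH fails, then $\omega_1<\mathfrak c$ and so $\omega_2\le\mathfrak c$; apply Theorem A with $\kappa=\omega_2$. If CH holds, take $\lambda=\omega_1$ and $\kappa=\omega_2$. Then $\omega_1^\omega=\mathfrak c=\omega_1$. Every function from $\omega$ to $\omega_2$ is bounded, so
$$\omega_2^\omega\le\sum_{\delta<\omega_2}|\delta|^\omega\le\omega_2\cdot\omega_1^\omega=\omega_2 .$$
Also $\omega_2\le2^{\omega_1}$ by Cantor's theorem. Theorem B applies and gives $\aleph_1\le|Y|\le\omega_1$. $\square$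

## 3. One block of coordinates for each dense $G_\delta$: proof of Theorem B

Look again at how Proposition 6 ends. A meager set is countable, and a countable set vanishes on a common infinite set of coordinates. Only the vanishing is needed. We can therefore try to impose it directly. By Fact 5, a meager set misses $\pi_c^{-1}(G)$ for some countable $c$ and some dense $G_\delta$ set $G\subset2^c$. For every such pair $(c,G)$ reserve an infinite block $b$ of coordinates, placed after $c$, and demand of every $y\in Y$:
$$y{\restriction}c\notin G\ \Longrightarrow\ y{\restriction}b\equiv0.\tag{1}$$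
If all points of $Y$ satisfy (1) for all pairs, Fact 3 makes every meager subset of $Y$ nowhere dense. The recursion now runs along the $\kappa$ coordinates, not along the points, so it has room for $\kappa$ pairs. A point of $2^\kappa$ can be forced to obey (1) by correcting its blocks one after another; call the corrected point $\Phi(z)$.

The remaining task is density with few points. A first try: take a dense $Z\subset2^\kappa$ with $|Z|\le\lambda$ and put $Y=\Phi[Z]$. This can fail. Suppose $Z$ is dense but $\{z{\restriction}\omega:z\in Z\}$ is countable. (Such $Z$ exist whenever small dense sets do: take the product of a countable dense subset of $2^\omega$ and a dense subset of $2^{\kappa\setminus\omega}$.) Suppose also that $\omega$ is the first block, which is never corrected. Let $G\subset2^\omega$ be the complement of that countable set, a dense $G_\delta$. Then $\Phi(z){\restriction}\omega=z{\restriction}\omega\notin G$ for all $z\in Z$, and every $\Phi(z)$ vanishes on the block of $(\omega,G)$. So $\Phi[Z]$ is not dense. The map $\Phi$ looks at countably many coordinates at a time, and finite approximation does not control it. What is needed is a set $Z$ with every pattern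 on every *countable* set of coordinates. This is where $\lambda^\omega=\lambda$ enters.

*Proof of Theorem B.* We have $\kappa=\kappa^\omega\ge\mathfrak c$, so $\kappa$ is uncountable; likewise $\lambda\ge\mathfrak c$. König's theorem says $\kappa^{\operatorname{cf}\kappa}>\kappa$, so $\operatorname{cf}\kappa>\omega$.

**Step 1: a small set with all countable patterns.** We find $Z\subset2^\kappa$ with $|Z|\le\lambda$ and $\pi_a[Z]=2^a$ for every countable $a\subset\kappa$.

Since $\kappa\le2^\lambda$, fix distinct sets $X_\alpha\subset\lambda$ for $\alpha<\kappa$. For a countable $B\subset\lambda$ and a countable partial function $\mathcal F$ from $\mathcal P(B)$ to $2$, define $z_{B,\mathcal F}\in2^\kappa$ by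
$$z_{B,\mathcal F}(\alpha)=\begin{cases}\mathcal F(X_\alpha\cap B)&\text{if }X_\alpha\cap B\in\operatorname{dom}\mathcal F,\\0&\text{otherwise.}\end{cases}$$
Let $Z$ be the set of all $z_{B,\mathcal F}$. There are $\lambda^\omega=\lambda$ sets $B$. For each $B$ we have $|\mathcal P(B)|\le\mathfrak c$, so there are at most $\mathfrak c^\omega=\mathfrak c\le\lambda$ functions $\mathcal F$. So $|Z|\le\lambda$.

Let $a\subset\kappa$ be countable and $x\in2^a$. Choose a countable $B\subset\lambda$ containing, for each pair $\alpha\ne\beta$ in $a$, a point of $X_\alpha\triangle X_\beta$. Then the sets $X_\alpha\cap B$, $\alpha\in a$, are distinct, so $\mathcal F(X_\alpha\cap B)=x(\alpha)$ for $\alpha\in a$ defines a countable partial function. By definition $z_{B,\mathcal F}{\restriction}a=x$.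

**Step 2: assign the blocks.** We give every pair $(c,G)$ a block of coordinates lying beyond $c$.

For $\alpha<\kappa$ let $b_\alpha=\{\omega\cdot\alpha+i:i<\omega\}$. Every ordinal below $\kappa$ is $\omega\cdot\alpha+i$ for exactly one $\alpha<\kappa$ and one $i<\omega$, so the blocks partition $\kappa$, and $\bigcup_{\beta<\alpha}b_\beta=\omega\cdot\alpha$.

Consider all pairs $(c,G)$ with $c\subset\kappa$ countable and $G$ a dense $G_\delta$ subset of $2^c$. There are at most $\kappa^\omega=\kappa$ sets $c$. For each $c$, the second countable space $2^c$ has at most $\mathfrak c$ open sets and so at most $\mathfrak c^\omega=\mathfrak c$ sets $G$. So there are at most $\kappa\cdot\mathfrak c=\kappa$ pairs. Enumerate them in type $\kappa$ with each pair listed $\kappa$ times. Whenever the $\alpha$-th pair $(c,G)$ violates $c\subset\omega\cdot\alpha$, replace it by $(\emptyset,2^\emptyset)$, where $2^\emptyset$ is a one-point space. Call the result $(a_\alpha,G_\alpha)_{\alpha<\kappa}$. Then $a_\alpha\subset\omega\cdot\alpha$ for all $\alpha$.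

Every pair $(c,G)$ still occurs. Indeed $c\subset\delta$ for some $\delta<\kappa$, because $\operatorname{cf}\kappa>\omega$. The pair was listed at $\kappa$ many indices, so at some $\alpha\ge\delta$. There $c\subset\delta\subset\alpha\subset\omega\cdot\alpha$, so it was not replaced.

**Step 3: the correcting map.** We define $\Phi:2^\kappa\to2^\kappa$ whose values all obey (1), by recursion on $\alpha<\kappa$:
$$\Phi(z){\restriction}b_\alpha=\begin{cases}z{\restriction}b_\alpha&\text{if }\Phi(z){\restriction}a_\alpha\in G_\alpha,\\ \text{constantly }0&\text{otherwise.}\end{cases}\tag{2}$$
This is legitimate: $a_\alpha\subset\omega\cdot\alpha=\bigcup_{\beta<\alpha}b_\beta$, so $\Phi(z){\restriction}a_\alpha$ is known at stage $\alpha$. (At $\alpha=0$ we have $a_0=\emptyset$ and $G_0=2^\emptyset$, so the first block $\omega$ is never corrected, as used in the failed try above.) Let $Y=\Phi[Z]$. Then $|Y|\le\lambda$.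

**Step 4: $Y$ is dense.** We find, for a given finite condition, a countable set of coordinates on which some $z\in Z$ needs no correction.

Call a countable $a\subset\kappa$ *saturated* if $b_\alpha\cap a\ne\emptyset$ implies $b_\alpha\cup a_\alpha\subset a$. Every countable set $a^0$ is contained in a countable saturated set: put $a^{n+1}=a^n\cup\bigcup\{b_\alpha\cup a_\alpha:b_\alpha\cap a^n\neq\emptyset\}$, which is countable because each element of $a^n$ lies in exactly one block, and take $\bigcup_na^n$. A saturated set is the union of the blocks it contains.

For a countable saturated $a$ let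
$$H_a=\{x\in2^a:\ x{\restriction}a_\alpha\in G_\alpha\text{ whenever }b_\alpha\subset a\}.$$
When $b_\alpha\subset a$, also $a_\alpha\subset a$, so this makes sense. Only countably many $\alpha$ are involved. By Fact 4, $H_a$ is an intersection of countably many dense open sets, so it is dense in $2^a$ by Baire.

*Claim.* If $z{\restriction}a\in H_a$, then $\Phi(z){\restriction}a=z{\restriction}a$. We show $\Phi(z){\restriction}b_\alpha=z{\restriction}b_\alpha$ by induction on those $\alpha$ with $b_\alpha\subset a$. Each element of $a_\alpha\subset a\cap\omega\cdot\alpha$ lies in a block $b_\beta$ with $\beta<\alpha$, and this block meets $a$, so $b_\beta\subset a$. By the induction hypothesis $\Phi(z)$ and $z$ agree on all these blocks. So $\Phi(z){\restriction}a_\alpha=z{\restriction}a_\alpha\in G_\alpha$, and (2) gives $\Phi(z){\restriction}b_\alpha=z{\restriction}b_\alpha$.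

Now let $s$ be a finite partial function. Take a countable saturated $a\supset\operatorname{dom}s$, a point $x\in H_a$ extending $s$, and by Step 1 a $z\in Z$ with $z{\restriction}a=x$. By the claim $\Phi(z){\restriction}a=x$, so $\Phi(z)\in Y\cap[s]$.

**Step 5: countable unions of nowhere dense subsets of $Y$ are nowhere dense.** Here (1) does its work.

Let $N_n\subset Y$ ($n<\omega$) be nowhere dense. By Fact 1 they are nowhere dense in $2^\kappa$. By Fact 5, enlarging supports, there are one countable $c\subset\kappa$ and dense open $O_n\subset2^c$ with $N_n\cap\pi_c^{-1}(O_n)=\emptyset$ for all $n$. Let $G=\bigcap_nO_n$, a dense $G_\delta$ in $2^c$. By Step 2 there is $\alpha$ with $(a_\alpha,G_\alpha)=(c,G)$. If $y=\Phi(z)\in\bigcup_nN_n$, then $y{\restriction}c\notin O_n$ for some $n$, so $y{\restriction}a_\alpha\notin G_\alpha$, and (2) gives $y{\restriction}b_\alpha\equiv0$. Therefore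
$$\bigcup_nN_n\subset\{y\in2^\kappa:y{\restriction}b_\alpha\equiv0\},$$
which is closed with empty interior by Fact 3. So $\bigcup_nN_n$ is nowhere dense in $2^\kappa$, hence in $Y$ by Fact 1.

**Step 6: $\sigma$-discrete sets and the size of $Y$.** By Fact 2 every $\sigma$-discrete subset of $Y$ is a countable union of nowhere dense subsets of $Y$, so it is nowhere dense by Step 5. A countable set is $\sigma$-discrete, and the dense set $Y$ is not nowhere dense, so $Y$ is uncountable. $\square$

## 4. Without CH: controlling countable sets does not control discrete ones

Suppose now $\aleph_1<\mathfrak c$ and $\omega_1\le\kappa\le\mathfrak c$. By Remark 7 we should not aim at all meager sets. It is easy to make the *countable* subsets nowhere dense. The set $\Sigma$ of Section 1 does this in $2^{\omega_1}$: countably many points of finite support vanish on a common infinite set. But $\Sigma$ is itself $\sigma$-discrete. For larger $\kappa$ the natural attempt uses the Hewitt–Marczewski–Pondiczery theorem: *a product of at most $\mathfrak c$ separable spaces is separable.* Here is the short proof in the case we need, that of $E^I$ with $E$ countable discrete and nonempty and $|I|\le\mathfrak c$.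 Choose distinct $r_i\in2^\omega$ for $i\in I$. For $k<\omega$ and $p:2^k\to E$ let $q_p(i)=p(r_i{\restriction}k)$. There are countably many $q_p$. Given distinct $i_0,\dots,i_{m-1}\in I$ and $e_0,\dots,e_{m-1}\in E$, choose $k$ so large that the $r_{i_j}{\restriction}k$ are distinct, and $p$ with $p(r_{i_j}{\restriction}k)=e_j$; then $q_p(i_j)=e_j$. (Step 1 above is the same device with countably many coordinates in place of finitely many.)

Let $I=\omega_1\times\kappa$, so $|I|=\kappa$ and $2^I\cong2^\kappa$. Let $Q\subset2^I$ be countable dense, and for $\zeta<\omega_1$, $q\in Q$ cut $q$ off at $\zeta$: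
$$y_{\zeta,q}(\xi,\gamma)=\begin{cases}q(\xi,\gamma)&\text{if }\xi\le\zeta,\\0&\text{if }\xi>\zeta.\end{cases}$$
The set of these $\aleph_1$ or fewer points is dense: given finitely many coordinates $(\xi_i,\gamma_i)$ and values, take $\zeta\ge\max_i\xi_i$ and $q\in Q$ with these values. Its countable subsets are nowhere dense: if all the $\zeta$'s involved are below $\xi<\omega_1$, the points vanish on $\{\xi\}\times\kappa$.

But it has a dense $\sigma$-discrete subset. For $q\in Q$ let $S_q=\{\xi<\omega_1:q(\xi,0)=1\}$ and $D_q=\{y_{\zeta,q}:\zeta\in S_q\}$. Each $D_q$ is discrete. Indeed let $\zeta\in S_q$ and let $\zeta'$ be the next element of $S_q$ (if there is one). For $\eta\in S_q$, the conditions $y_{\eta,q}(\zeta,0)=1$ and $y_{\eta,q}(\zeta',0)=0$ say $\zeta\le\eta<\zeta'$, that is, $\eta=\zeta$; if there is no $\zeta'$, the first condition alone suffices. And $\bigcup_qD_q$ is dense: given coordinates $(\xi_i,\gamma_i)$ with values $s_i$, take $\zeta>\max_i\xi_i$ and $q\in Q$ with $q(\xi_i,\gamma_i)=s_i$ and $q(\zeta,0)=1$. Then $\zeta\in S_q$ and $y_{\zeta,q}\in D_q$ has the required values.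

So density and vanishing on a common infinite set of coordinates are available, but the cut-offs produce large discrete sets. We want all discrete subsets to be countable.

**Definition (HL).** A space is *hereditarily Lindelöf* (HL) if all its subspaces are Lindelöf.

Three facts follow at once. Discrete subspaces of an HL space are countable, since an uncountable discrete space is not Lindelöf. A continuous image of an HL space is HL, since a subspace of the image is the image of its preimage. A countable union of HL spaces is HL. For instance, every second countable space is HL, while $\Sigma$ is not, since $\Sigma_1$ is an uncountable discrete subset.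

We need an HL space that nevertheless has no countable dense subset, so a second countable one will not do. The regular HL non-separable spaces are called L-spaces.

**Example 8 (CH).** The space $Y$ of Proposition 6 is an L-space. It is regular as a subspace of $2^{\omega_1}$, and not separable because its countable subsets are nowhere dense. To see that it is HL, it suffices to find, in any family $\mathcal U$ of open sets of $Y$, a countable subfamily with the same union. Take a maximal family of pairwise disjoint nonempty open sets each contained in some member of $\mathcal U$. It is countable, because $Y$, being dense in $2^{\omega_1}$, is ccc. Choose a member of $\mathcal U$ around each of these sets, and let $W$ be the union of the chosen members. By maximality $W$ is dense in $\bigcup\mathcal U$. So $\bigcup\mathcal U\setminus W\subset\overline W\setminus W$, which is nowhere dense, hence countable by Proposition 6. Countably many more members of $\mathcal U$ cover it.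

Without CH we use the following cited theorem in place of Example 8. J. T. Moore, *A solution to the L space problem*, J. Amer. Math. Soc. 19 (2006), 717–736: ZFC proves that there is a regular ($T_3$) HL space that is not separable.

The plan is to index the points $y_{\zeta,q}$ by points $x_\zeta$ of an L-space and to make $x_\zeta\mapsto y_{\zeta,q}$ *continuous* for each fixed $q$. For continuity, each coordinate must be the characteristic function of a clopen set. In the cut-off construction the relevant sets are the final segments $\{x_\zeta:\zeta\ge\xi\}$. They can be made open, but they cannot all be clopen: otherwise the initial segments $\{x_\zeta:\zeta<\xi\}$, $\xi<\omega_1$, would be an open cover by an increasing family of countable sets, and a countable subcover would make the uncountable set $\{x_\zeta:\zeta<\omega_1\}$ countable. The remedy is to cut each final segment into countably many clopen pieces and to let a coordinate switch on only *finitely many* pieces, the choice of pieces being made by $q$.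

## 5. A dense HL subspace built from an L-space: proof of Theorem A

Assume $\aleph_1<\mathfrak c$ and $\omega_1\le\kappa\le\mathfrak c$.

**Step 1: an L-space of size $\aleph_1$ with closed initial segments.** This supplies the index space.

Let $X_0$ be regular, HL and not separable. No countable subset of $X_0$ is dense, so we can recursively choose $x_\xi\in X_0\setminus\overline{\{x_\eta:\eta<\xi\}}$ for $\xi<\omega_1$. Let $X=\{x_\xi:\xi<\omega_1\}$ with the subspace topology and $F_\xi=\{x_\eta:\eta<\xi\}$. The $x_\xi$ are distinct, so $|X|=\aleph_1$, and $X$ is regular and HL as a subspace of $X_0$. Each $F_\xi$ is closed in $X$: if $\zeta\ge\xi$, then $x_\zeta\notin\overline{F_\zeta}\supset\overline{F_\xi}$.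

**Step 2: $X$ has a base of clopen sets.** This is where $\aleph_1<\mathfrak c$ is used.

Being regular and Lindelöf, $X$ is normal. Let $x\in W$ with $W$ open. By Urysohn's lemma there is a continuous $h:X\to[0,1]$ with $h(x)=0$ and $h=1$ off $W$. Since $|h[X]|\le\aleph_1<\mathfrak c$, there is $r\in(0,1)\setminus h[X]$. Then $\{h<r\}=\{h\le r\}$ is clopen, and $x\in\{h<r\}\subset W$.

**Step 3: cut the final segments into clopen pieces.** Let $W_\xi=X\setminus F_\xi=\{x_\zeta:\zeta\ge\xi\}$, an open set. By Step 2 it is covered by sets clopen in $X$ and contained in $W_\xi$. As $W_\xi$ is Lindelöf, countably many of them, say $U_0,U_1,\dots$, cover it. Put $K_{\xi,n}=U_n\setminus\bigcup_{m<n}U_m$. This gives a partition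
$$W_\xi=\bigsqcup_{n<\omega}K_{\xi,n}$$
into (possibly empty) sets clopen in $X$.

**Step 4: the set $Y$.** Let $I=\omega_1\times\kappa$. Then $|I|=\kappa$, and we work in $2^I\cong2^\kappa$. Let $E=[\omega]^{<\omega}$, the countable set of finite subsets of $\omega$, with the discrete topology. Since $|I|\le\mathfrak c$, Section 4 gives a countable dense $Q\subset E^I$. For $x\in X$ and $q\in Q$ define $y_{x,q}\in2^I$ by
$$y_{x,q}(\xi,\gamma)=1\iff x\in\bigcup_{n\in q(\xi,\gamma)}K_{\xi,n},\tag{3}$$
and let $Y=\{y_{x,q}:x\in X,\ q\in Q\}$. Then $|Y|\le\aleph_1$.

**Step 5: $Y$ is HL.** Fix $q\in Q$. By (3) each coordinate of $x\mapsto y_{x,q}$ is the characteristic function of a *finite* union of clopen sets, which is clopen. So the map is continuous and its image $Y_q$ is HL. Then $Y=\bigcup_{q\in Q}Y_q$ is a countable union of HL spaces, hence HL.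

**Step 6: $Y$ is dense.** Let distinct $(\xi_i,\gamma_i)\in I$ and $s_i\in2$ be given, $i<k$. Pick $\zeta<\omega_1$ with $\zeta\ge\xi_i$ for all $i<k$, and put $x=x_\zeta$. Then $x\in W_{\xi_i}$ for each $i$; let $n_i$ be the unique $n$ with $x\in K_{\xi_i,n}$. By density of $Q$ pick $q\in Q$ with $q(\xi_i,\gamma_i)=\{n_i\}$ if $s_i=1$ and $q(\xi_i,\gamma_i)=\emptyset$ if $s_i=0$. By (3), $y_{x,q}(\xi_i,\gamma_i)=s_i$ for all $i<k$.

**Step 7: countable subsets of $Y$ are nowhere dense.** Let $C\subset Y$ be countable. Writing each point of $C$ as some $y_{x_\eta,q}$, we find $\xi<\omega_1$ with $C\subset\{y_{x_\eta,q}:\eta<\xi,\ q\in Q\}$. For $\eta<\xi$ we have $x_\eta\in F_\xi$, so $x_\eta$ lies in no $K_{\xi,n}$, and $y_{x_\eta,q}(\xi,\gamma)=0$ for all $\gamma<\kappa$. So all points of $C$ vanish on the infinite set $\{\xi\}\times\kappa$, and $C$ is nowhere dense by Fact 3 (and Fact 1).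

**Step 8: $\sigma$-discrete sets and the size of $Y$.** Since $Y$ is dense and its countable subsets are nowhere dense, $Y$ is not countable, so $|Y|=\aleph_1$. Discrete subspaces of the HL space $Y$ are countable, so every $\sigma$-discrete subset of $Y$ is countable, hence nowhere dense by Step 7. This proves Theorem A, and with it the Main Theorem. $\square$

## 6. Other cubes: the property $\mathsf P(\kappa)$

For a cardinal $\kappa$ let $\mathsf P(\kappa)$ say: there is a dense $Y\subset2^\kappa$ with $|Y|=\aleph_1$ all of whose $\sigma$-discrete subsets are nowhere dense. A space is *d-separable* if it has a dense $\sigma$-discrete subset. For example, $2^{\omega_1}$ is d-separable, with $\Sigma$ as a witness.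

**Theorem C (ZFC).** Let $\kappa$ be an infinite cardinal.

1. $\mathsf P(\kappa)$ implies $\omega_1\le\kappa\le2^{\omega_1}$.
2. $\mathsf P(\kappa)$ holds whenever $\omega_1\le\kappa\le\mathfrak c$. If CH fails, $Y$ can be chosen HL.
3. Under CH, $\mathsf P(\kappa)$ holds whenever $\kappa^\omega=\kappa\le2^{\omega_1}$, with a $Y$ in which every meager set is nowhere dense.
4. Hence, if $2^{\omega_1}=\mathfrak c$, then $\mathsf P(\kappa)\iff\omega_1\le\kappa\le2^{\omega_1}$. Under CH, for $n<\omega$: $\mathsf P(\aleph_n)\iff\aleph_1\le\aleph_n\le2^{\aleph_1}$.
5. $\mathsf P(\kappa)$ is equivalent to: some dense $Y\subset2^\kappa$ with $|Y|\le\aleph_1$ has no dense $\sigma$-discrete subset (that is, $Y$ is not d-separable).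

**Proof of (1): size restrictions.** If $\kappa=\omega$, then $2^\kappa$ is second countable, so every dense $Y\subset2^\kappa$ has a countable dense subset. That subset is $\sigma$-discrete and not nowhere dense. So $\mathsf P(\kappa)$ implies $\kappa\ge\omega_1$. For the upper bound, let $Y$ be dense with $|Y|=\aleph_1$ and put $A_\gamma=\{y\in Y:y(\gamma)=0\}$ for $\gamma<\kappa$. For $\gamma\neq\gamma'$ density gives $y\in Y$ with $y(\gamma)=0$ and $y(\gamma')=1$, so $A_\gamma\ne A_{\gamma'}$. Thus $\kappa\le|\mathcal P(Y)|=2^{\aleph_1}$.

**Proof of (2): cubes of weight at most $\mathfrak c$.** If CH fails, this is Theorem A. Under CH the only case is $\kappa=\omega_1=\omega_1^\omega$, covered by Theorem B with $\lambda=\omega_1$ (or by Proposition 6).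

**Proof of (3): CH and larger cubes.** Under CH, $\omega_1^\omega=\omega_1$. Apply Theorem B with $\lambda=\omega_1$.

**Proof of (4): two full characterizations.** If $2^{\omega_1}=\mathfrak c$, combine (1) and (2). Under CH, Hausdorff's formula $\aleph_{n+1}^{\omega}=\aleph_{n+1}\cdot\aleph_n^{\omega}$ gives by induction $\aleph_n^\omega=\aleph_n\cdot\mathfrak c$, which equals $\aleph_n$ for $n\ge1$. Now use (1) and (3).

**Proof of (5): not d-separable is enough.** If $Y$ witnesses $\mathsf P(\kappa)$, no $\sigma$-discrete subset of $Y$ is dense in $Y$, since a dense subset is not nowhere dense.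

For the converse, let $Y\subset2^\kappa$ be dense and not d-separable with $|Y|\le\aleph_1$. The aim is to pass to a basic clopen set where d-separability fails everywhere. Let $\mathcal V$ be a maximal family of pairwise disjoint nonempty open subsets of $Y$ that are d-separable. The space $Y$ is ccc, because it is dense in the ccc space $2^\kappa$: disjoint open sets $U\cap Y$, $U'\cap Y$ come from disjoint $U,U'$. So $\mathcal V$ is countable, and the union of dense $\sigma$-discrete subsets of its members is $\sigma$-discrete and dense in $\bigcup\mathcal V$. If $\bigcup\mathcal V$ were dense in $Y$, then $Y$ would be d-separable. So there is a nonempty basic clopen $[s]$ with $[s]\cap\bigcup\mathcal V=\emptyset$. By maximality, no nonempty open subset of $Y\cap[s]$ is d-separable.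

Identify $[s]$ with $2^{\kappa\setminus\operatorname{dom}s}\cong2^\kappa$. Then $Y\cap[s]$ becomes a dense subset $Y'$ of $2^\kappa$. Suppose $D\subset Y'$ is $\sigma$-discrete and the interior $U$, in $Y'$, of the closure of $D$ in $Y'$ is nonempty. Then $D\cap U$ is a dense $\sigma$-discrete subset of $U$, so $U$ is d-separable, a contradiction. So all $\sigma$-discrete subsets of $Y'$ are nowhere dense. In particular $Y'$ is uncountable, since otherwise it would be $\sigma$-discrete and dense in itself. So $|Y'|=\aleph_1$ and $Y'$ witnesses $\mathsf P(\kappa)$. $\square$

By Remark 7, the stronger conclusion in (3), that every meager set is nowhere dense, cannot be obtained in ZFC for $\kappa=\omega_2$: a dense $Y$ that is meager in itself violates it. That is why the case where CH fails needed its own construction.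

The arguments here do not decide $\mathsf P(\kappa)$ when CH fails and $\mathfrak c<\kappa\le2^{\omega_1}$, nor when CH holds and $\kappa<\kappa^\omega$, for example $\kappa=\aleph_\omega\le2^{\omega_1}$. The case $\kappa=\omega_2$ of the original problem falls into neither range.
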